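\title{Noncancellative noetherian domains with strongly cancellative center}

\begin{abstract}
An algebra $A$ over a field $k$ is cancellative if $A[x]\cong B[x]$ implies $A\cong B$, and strongly cancellative if the same holds for any finite number of variables. We disprove the conjecture that an affine noetherian domain over an uncountable algebraically closed field of characteristic zero is cancellative (strongly cancellative) as soon as its center is affine and cancellative (strongly cancellative). The counterexamples are subalgebras of $Z\otimes W$, with $W$ the Weyl algebra, that have center $Z$ and record an ideal $I$ of $Z$; this reduces the problem to cancellation for pairs $(Z,I)$, which fails for four points on a surface. We obtain counterexamples with center $k[t_1^{\pm1},\dots,t_r^{\pm1},s]$ for every $r\ge1$ and with center $k[s,t]$, and for $r\ge2$ counterexamples that are finite modules over their center. We also prove cancellation in most cases in which the center has dimension at most one.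
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is a field, algebras are associative unital $k$-algebras, and isomorphisms are $k$-algebra isomorphisms. An algebra is \emph{affine} if it is finitely generated as a $k$-algebra, a \emph{domain} if it is nonzero and has no zero divisors, and \emph{noetherian} if it is left and right noetherian. We write $Z(A)$ for the center of $A$, $A^*$ for its group of units, and $[a,b]=ab-ba$. Polynomial variables are central and commute with each other. The dimension of a commutative affine domain is its Krull dimension, which equals the transcendence degree of its field of fractions.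

An algebra $A$ is \emph{cancellative} if $A[x]\cong B[x]$ implies $A\cong B$ for every algebra $B$. It is \emph{strongly cancellative} if, for every $n\ge1$ and every algebra $B$, an isomorphism $A[x_1,\dots,x_n]\cong B[x_1,\dots,x_n]$ implies $A\cong B$. Strongly cancellative algebras are cancellative. For the coordinate ring of an affine variety $X$, the question is whether $X$ can be recovered from the cylinder $X\times\mathbb A^1$, or from $X\times\mathbb A^n$.

For noncommutative $A$ one expects the center to decide the question. We recover $A$ from $A[x]$ as the quotient by the central element $x$, so the ambiguity lies in the choice of a central element. An isomorphism $A[x]\cong B[x]$ restricts to an isomorphism $Z(A)[x]\cong Z(B)[x]$ of the centers, so a cancellative center forces $Z(A)\cong Z(B)$. When $Z(A)=k$, this is enough to conclude that $A\cong B$ (Section~\ref{sec:idea}). The following conjecture comes from Bell, Hamidizadeh, Huang and Venegas~\cite{BHHV}.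

\medskip
\noindent\textbf{Conjecture.} \emph{Let $k$ be an uncountable algebraically closed field of characteristic zero and let $A$ be an affine noetherian domain over $k$. Suppose that $Z(A)$ is affine and cancellative (respectively, strongly cancellative). Then $A$ is cancellative (respectively, strongly cancellative).}
\medskip

We show that both versions are false. Let $k$ have characteristic $0$, fix $r\ge1$, and put
\begin{equation}\label{eq:setup}
R=k[t_1^{\pm1},\dots,t_r^{\pm1}],\qquad t=t_1,\qquad Z=R[s],\qquad q=(t-1)(t-2).
\end{equation}
For $a\in k^*$ put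
\begin{equation}\label{eq:ideal}
\alpha_a=1+(a-1)(t-1),\qquad I_a=\bigl(q,\ s(s-\alpha_a)\bigr)\subset Z,
\end{equation}
so that $\alpha_a\equiv1\pmod{t-1}$ and $\alpha_a\equiv a\pmod{t-2}$. Let $W=k\langle u,v\rangle/(uv-vu-1)$ be the Weyl algebra, and let $A_a$ be the subalgebra of $Z\otimes_kW$ generated by $Z$, $v$, $qu$ and $s(s-\alpha_a)u$.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $0$ and let $r\ge1$.
\begin{enumerate}
\item[(a)] Each $A_a$ is an affine noetherian domain with $Z(A_a)=Z$, and $Z$ is affine and strongly cancellative.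
\item[(b)] $A_a[x]\cong A_b[x]$ for all $a,b\in k^*$.
\item[(c)] If $A_a\cong A_b$, then $b\in\{\pm2^ma^{\pm1}:m\in\mathbb Z\}$.
\end{enumerate}
In particular $A_1[x]\cong A_3[x]$ but $A_1\not\cong A_3$, so $A_1$ is neither cancellative nor strongly cancellative.
\end{theorem}

The field $k$ may be taken uncountable and algebraically closed. Then $A_1$ satisfies the hypotheses of both versions of the conjecture and the conclusion of neither. Since $\dim Z=r+1$, there is a counterexample whose center has dimension $d$ for every $d\ge2$. The sets in (c) are countable, so if $k$ is uncountable, then for fixed $r$ there are uncountably many pairwise nonisomorphic algebras $A_a$, all with isomorphic $A_a[x]$.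

Two variants show that neither the units of the center nor the Weyl algebra are essential. Theorem~\ref{thm:plane} gives counterexamples with center $k[s,t]$ over an algebraically closed field of characteristic $0$. Theorem~\ref{thm:finite} gives, for $r\ge2$, counterexamples with center $Z$ that are finite modules over $Z$. In the other direction, Theorem~\ref{thm:positive} proves cancellation when the center is an affine domain of dimension at most $1$, with one exception: the case where $Z(A)=k[t]$, the fibers $A/(t-\lambda)A$, $\lambda\in k$, are all isomorphic, and $A$ is not of the form $A_0[t]$ is not settled here.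

\section{What the center controls, and four points on a surface}\label{sec:idea}

An isomorphism $A[x_1,\dots,x_n]\cong B[y_1,\dots,y_n]$ lets us regard $A$ and $B$ as subalgebras of one algebra
\begin{equation}\label{eq:C}
C=A[x_1,\dots,x_n]=B[y_1,\dots,y_n].
\end{equation}
We abbreviate the right-hand sides to $A[\mathbf x]$ and $B[\mathbf y]$. A polynomial in $A[\mathbf x]$ commutes with $A$ exactly when its coefficients do, so $Z(C)=Z(A)[\mathbf x]=Z(B)[\mathbf y]$.

\begin{lemma}\label{lem:centers}
In the situation \eqref{eq:C}, regard $Z(A)$ and $Z(B)$ as subrings of $C$.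
\begin{enumerate}
\item[(a)] If $Z(A)=Z(B)$, then $A\cong B$.
\item[(b)] If $Z(A)$ is a domain of finite transcendence degree over $k$ and $Z(A)\subset Z(B)$, then $Z(A)=Z(B)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $S=Z(A)=Z(B)$, so that $S[\mathbf x]=S[\mathbf y]$. The $S$-algebra map $S[\mathbf x]\to S$ with $x_i\mapsto0$ has kernel $(x_1,\dots,x_n)$. It sends $y_j$ to some $c_j\in S$, so its kernel is also $(y_1-c_1,\dots,y_n-c_n)$. These two ideals of $Z(C)$ generate the same ideal of $C$. The quotient of $C$ by it is $A[\mathbf x]/(\mathbf x)\cong A$, and it is also $B[\mathbf y]/(\mathbf y-\mathbf c)\cong B$, because the $c_j$ are central in $B$.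

(b) The ring $Z(A)[\mathbf x]=Z(B)[\mathbf y]$ is a domain, and comparing transcendence degrees shows that $Z(A)$ and $Z(B)$ have the same finite transcendence degree over $k$. So every element of $Z(B)$ is algebraic over $Z(A)$. A polynomial of positive degree in $Z(A)[\mathbf x]$ is transcendental over the domain $Z(A)$. Hence $Z(B)\subset Z(A)$.
\end{proof}

If $Z(A)=k$, the inclusion $Z(A)\subset Z(B)$ is automatic, so $A$ is strongly cancellative. In general a cancellative center yields only an abstract isomorphism $Z(A)\cong Z(B)$, while the two centers may be different subrings of $Z(C)$, as $k[s]$ and $k[x]$ are in $k[s,x]$. A counterexample has to exploit this gap. The algebra $A$ may determine more than the ring $Z(A)$: for instance an ideal $I$ of $Z(A)$ that cuts out the points over which $A$ becomes commutative. Call two pairs $(S,I)$ and $(S',I')$, each consisting of a commutative algebra and an ideal, \emph{isomorphic} if some isomorphism $S\to S'$ carries $I$ onto $I'$. We need three things: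
\begin{enumerate}
\item[(i)] an algebra with center $Z$ from which $I$ can be read off (Section~\ref{sec:algebra});
\item[(ii)] ideals $I,I'$ of $Z$ with $(Z,I)\not\cong(Z,I')$ but $(Z[x],IZ[x])\cong(Z[x],I'Z[x])$ (Section~\ref{sec:pairs});
\item[(iii)] a proof that $Z$ itself is strongly cancellative (Section~\ref{sec:cancel}).
\end{enumerate}
The source of noncancellation is (ii), and it is visible in the smallest case.

\begin{example}\label{ex:points}
Let $r=1$. Then $Z=k[t^{\pm1},s]$ is the coordinate ring of the surface $k^*\times k$, and $I_a$ is the ideal of the four points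
\[
X_a=\{(1,0),\ (1,1),\ (2,0),\ (2,a)\}
\]
in the coordinates $(t,s)$. They lie on two fibers of the projection $(t,s)\mapsto t$, with a gap of $1$ between the two points over $t=1$ and a gap of $a$ between the two points over $t=2$. Gaps are defined up to sign.

An automorphism of $Z$ permutes the units $ct^m$. It follows that it corresponds to a map $(t,s)\mapsto(\lambda t^{\pm1},\,ct^ms+\beta(t))$, which multiplies a gap in the fiber over $t$ by $ct^m$. If such a map carries $X_a$ onto $X_b$ and fixes the two fibers, the ratio of the second gap to the first is multiplied by $2^m$; if it exchanges the fibers, the ratio is also inverted. The ratio is $\pm1$ for $X_1$ and $\pm3$ for $X_3$, so no automorphism carries $X_1$ onto $X_3$. Two fibers are needed because the constant $c$ normalizes a single gap, and two points in each fiber are needed because $\beta$ moves single points at will.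

Now multiply by a line. The fibers become planes with coordinates $(s,x)$, and $X_a\times k$ consists of two parallel lines in each of two planes. A linear map of the fibers with coefficients in $k[t^{\pm1}]$ must still have a determinant of the form $ct^m$, but it can stretch $s$ and compensate in $x$. The map
\[
(t,s,x)\longmapsto\Bigl(t,\ (2t-1)s+(t-1)(t-2)x,\ -\tfrac43s+\tfrac13(5-2t)x\Bigr)
\]
has determinant
\[
\tfrac13(2t-1)(5-2t)+\tfrac43(t-1)(t-2)=\tfrac13(-4t^2+12t-5)+\tfrac13(4t^2-12t+8)=1
\]
on each fiber, so it is an automorphism of $k^*\times k^2$. Its $s$-coordinate is $s$ over $t=1$ and $3s$ over $t=2$. So it carries $X_1\times k$ onto $X_3\times k$.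
\end{example}

\section{An algebra that records an ideal of its center}\label{sec:algebra}

In this section $k$ has characteristic $0$, $S$ is a commutative affine domain, and $I$ is a nonzero ideal of $S$. The algebra $S\otimes_kW$ is a free $S$-module on the monomials $v^ju^i$ ($i,j\ge0$), so its elements are written uniquely as $\sum_ig_iu^i$ with $g_i\in S[v]$. For $g\in S[v]$ we have $ug=gu+g'$ with $g'=dg/dv$, and induction on $i$ gives the Leibniz rule
\begin{equation}\label{eq:leibniz}
u^ig=\sum_{l=0}^{i}\binom il\,g^{(l)}u^{i-l}.
\end{equation}

In $S\otimes W$ the commutator $[u,v]=1$ generates the whole ring, so commutators single out no proper ideal of $S$. We therefore admit $u$ only with coefficients in $I$, so that the basic commutators become $[fu,v]=f$ with $f\in I$. For $S=k[t]$ and $I=(t)$ this gives the algebra generated by $t$, $v$ and $w=tu$, with $t$ central, $wv-vw=t$, and basis $t^lv^jw^i$. Its quotient by $t-1$ is the Weyl algebra and its quotient by $t$ is the commutative ring $k[v,w]$, so the algebra distinguishes the point $t=0$. In general, put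
\[
A(S,I)=\bigoplus_{i,j\ge0}I^i\,v^ju^i\ \subset\ S\otimes_kW\qquad(I^0=S).
\]

\begin{proposition}\label{prop:algebra}
Let $A=A(S,I)$.
\begin{enumerate}
\item[(a)] If $f_1,\dots,f_N$ generate $I$, then $A$ is the subalgebra of $S\otimes W$ generated by $S$, $v$ and $f_1u,\dots,f_Nu$. It is an affine noetherian domain.
\item[(b)] $Z(A)=S$.
\item[(c)] The two-sided ideal of $A$ generated by all commutators is $IA$, and $IA\cap S=I$.
\item[(d)] $A(S,I)\cong A(S',I')$ if and only if $(S,I)\cong(S',I')$.
\item[(e)] $A(S,I)[x]=A(S[x],IS[x])$.
\end{enumerate}
\end{proposition}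

\begin{proof}
(a) Let $f\in I^i$ and $g\in I^h$. By \eqref{eq:leibniz}, the product $(fv^ju^i)(gv^{j'}u^h)$ is a $k$-linear combination of terms $fg\,v^{j+j'-l}u^{i+h-l}$, and $fg\in I^{i+h}\subset I^{i+h-l}$. So $A$ is a subalgebra. The ideal $I^i$ is spanned over $S$ by the products $f_{m_1}\cdots f_{m_i}$, and $f_{m_1}\cdots f_{m_i}u^i=(f_{m_1}u)\cdots(f_{m_i}u)$. This gives the generators, and $A$ is affine because $S$ is.

By \eqref{eq:leibniz}, the product of $gu^i+(\text{lower powers of }u)$ and $hu^{i'}+(\text{lower powers of }u)$, with $g,h\in S[v]$, is $ghu^{i+i'}+(\text{lower powers of }u)$. Since $S[v]$ is a domain, so is $A$. The same formula shows that the graded ring associated with the filtration of $A$ by degree in $u$ is the commutative ring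
\[
\operatorname{gr}A=\bigoplus_{i,j}I^iv^j\,\bar u^{\,i}\subset S[v,\bar u].
\]
It is generated over $S$ by $v$ and the $f_m\bar u$, so it is noetherian by the Hilbert basis theorem. If $L$ is a left ideal of $A$, the leading terms of its elements span an ideal of $\operatorname{gr}A$, which is generated by the leading terms of finitely many $\ell_1,\dots,\ell_p\in L$; induction on the degree in $u$ shows that $\ell_1,\dots,\ell_p$ generate $L$. The same argument applies to right ideals.

(b) The ring $S$ is central. Let $z=\sum_ig_iu^i$ be central in $A$. By \eqref{eq:leibniz}, $[u^i,v]=iu^{i-1}$, so $0=[z,v]=\sum_iig_iu^{i-1}$. As $k$ has characteristic $0$, we get $z=g_0\in S[v]$. For $0\ne f\in I$ we have $0=[fu,z]=fg_0'$, so $g_0'=0$ because $S[v]$ is a domain, and $z\in S$, again by characteristic $0$.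

(c) Each $f\in I$ is the commutator $[fu,v]$, so the commutator ideal contains $IA$. Conversely, $A/IA$ is generated by the images of $S$, $v$ and the $f_mu$. These commute, since $[f_mu,f_{m'}u]=0$ and $[f_mu,v]=f_m\in IA$. So the commutator ideal equals $IA=\bigoplus_{i,j}I^{i+1}v^ju^i$, whose intersection with $S$ is the summand with $i=j=0$.

(d) An isomorphism of algebras preserves the center and the commutator ideal, so by (b) and (c) it restricts to an isomorphism $S\to S'$ that carries $I$ onto $I'$. Conversely, if $\psi\colon S\to S'$ is such an isomorphism, then $\psi\otimes\mathrm{id}_W$ carries $I^iv^ju^i$ onto $I'^{\,i}v^ju^i$.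

(e) This holds because $(IS[x])^i=I^iS[x]=\bigoplus_lI^ix^l$.
\end{proof}

Both hypotheses used in (b) are needed: $v$ is central if $I=0$, and in characteristic $p>0$ the element $v^p$ is central, since $[u,v^p]=pv^{p-1}=0$.

\begin{remark}\label{rem:fibers}
Let $\mathfrak m$ be a maximal ideal of $S$. Then $\mathfrak mA=\bigoplus\mathfrak mI^iv^ju^i$ meets $S$ in $\mathfrak m$. By (c), the fiber $A/\mathfrak mA$ is commutative if and only if $IA\subset\mathfrak mA$, that is, if and only if $I\subset\mathfrak m$.
\end{remark}

By (a), the algebra $A_a$ of Theorem~\ref{thm:main} is $A(Z,I_a)$.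

\section{The pairs $(Z,I_a)$}\label{sec:pairs}

\subsection*{Isomorphism after adjoining one variable}

If $\alpha$ is congruent modulo $q$ to a unit $\varepsilon$ of the coefficient ring, then $s\mapsto\varepsilon s$ carries $(q,s(s-\alpha))$ onto $(q,s(s-1))$. A unit modulo $q$ need not lift to a unit. It always lifts to the corner entry of an invertible $2\times2$ matrix whose first row is $(\alpha,0)$ modulo $q$, and this is what the extra variable provides.

\begin{lemma}\label{lem:stable}
Let $R_0$ be a commutative ring and let $q_0,\alpha\in R_0$ with $\alpha$ a unit modulo $q_0$. There is an $R_0$-algebra automorphism $\Psi$ of $R_0[s,x]$ that carries the ideal $(q_0,s(s-\alpha))$ onto the ideal $(q_0,s(s-1))$.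
\end{lemma}

\begin{proof}
Choose $\alpha',c\in R_0$ with $\alpha\alpha'+q_0c=1$, and define
\[
\Psi(s)=\alpha s+q_0x,\qquad\Psi(x)=-cs+\alpha'x.
\]
The matrix of this linear substitution has determinant $\alpha\alpha'+q_0c=1$, so $\Psi$ is an automorphism. Modulo $q_0$ we have $\Psi(s(s-\alpha))\equiv\alpha s(\alpha s-\alpha)=\alpha^2s(s-1)$, and $\alpha^2$ is a unit modulo $q_0$. Hence $\Psi$ carries $(q_0,s(s-\alpha))$ onto $(q_0,\alpha^2s(s-1))=(q_0,s(s-1))$.
\end{proof}

The lemma applies to $q$ and $\alpha_a$ over any ring that contains $k[t]$. Indeed, put $\tau=t-1$ and $c=(a-1)^2/a=a+a^{-1}-2$. Since $(a-1)(a^{-1}-1)=-c$,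
\begin{equation}\label{eq:inverse}
\alpha_a\alpha_{1/a}=\bigl(1+(a-1)\tau\bigr)\bigl(1+(a^{-1}-1)\tau\bigr)=1+c\tau-c\tau^2=1-cq .
\end{equation}
For $a=3$ this produces the map of Example~\ref{ex:points}.

\subsection*{Nonisomorphism}

The next lemma is the comparison of gaps from Example~\ref{ex:points}, in a form that also serves for the center $k[s,t]$.

\begin{lemma}\label{lem:gaps}
Let $R_0$ be either $R$ or $k[t]$, and let $\psi$ be an automorphism of $R_0[s]$ with $\psi(R_0)=R_0$. Then $\psi(s)=\varepsilon s+\beta$ with $\varepsilon\in R_0^*$ and $\beta\in R_0$. Suppose moreover that $\psi$ carries $(q,s(s-\alpha_a))$ onto $(q,s(s-\alpha_b))$.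
\begin{enumerate}
\item[(a)] If $\psi(t)=t$, then $\varepsilon\equiv\pm1\pmod{t-1}$ and $a\equiv\pm\varepsilon b\pmod{t-2}$.
\item[(b)] If $\psi(t)\equiv2\pmod{t-1}$ and $\psi(t)\equiv1\pmod{t-2}$, then $\varepsilon\equiv\pm a\pmod{t-1}$ and $1\equiv\pm\varepsilon b\pmod{t-2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $R_0[\psi(s)]=R_0[s]$, so $s=g(\psi(s))$ for a polynomial $g$ over the domain $R_0$. Degrees multiply under composition, so $g$ and $\psi(s)$ have degree $1$, and the product of their leading coefficients is $1$.

Fix $i\in\{1,2\}$, let $R_i=R_0/(t-i)$, which is a domain containing $k$, and denote residues in $R_i$ by bars. In both cases $\overline{\psi(t)}\in\{1,2\}$. Since $q$ and $\alpha_a$ are polynomials in $t$ over $k$, we get $\overline{\psi(q)}=0=\bar q$, and $e=\overline{\psi(\alpha_a)}$ is $1$ if $\overline{\psi(t)}=1$ and $a$ if $\overline{\psi(t)}=2$. Let $e'=\overline{\alpha_b}$, which is $1$ for $i=1$ and $b$ for $i=2$. The images in $R_i[s]$ of the two equal ideals $\psi\bigl((q,s(s-\alpha_a))\bigr)$ and $(q,s(s-\alpha_b))$ are generated by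
\[
(\bar\varepsilon s+\bar\beta)(\bar\varepsilon s+\bar\beta-e)\qquad\text{and}\qquad s(s-e').
\]
Two generators of the same principal ideal of the domain $R_i[s]$ differ by a unit of $R_i$, so they have the same roots: $\{-\bar\beta/\bar\varepsilon,\,(e-\bar\beta)/\bar\varepsilon\}=\{0,e'\}$. Taking the difference of the two roots gives $e=\pm\bar\varepsilon e'$. In case (a), $(e,e')$ is $(1,1)$ for $i=1$ and $(a,b)$ for $i=2$. In case (b), it is $(a,1)$ for $i=1$ and $(1,b)$ for $i=2$.
\end{proof}

\begin{lemma}\label{lem:noniso}
With the notation \eqref{eq:setup} and \eqref{eq:ideal}, if $(Z,I_a)\cong(Z,I_b)$, then $b\in\{\pm2^ma^{\pm1}:m\in\mathbb Z\}$.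
\end{lemma}

\begin{proof}
Let $\psi$ be an automorphism of $Z$ with $\psi(I_a)=I_b$. The units of $Z=R[s]$ are those of $R$, namely the elements $c\,\mathbf t^{\mathbf m}=c\,t_1^{m_1}\cdots t_r^{m_r}$ with $c\in k^*$ and $\mathbf m\in\mathbb Z^r$, and they span $R$ over $k$. Hence $\psi(R)=R$, and Lemma~\ref{lem:gaps} gives $\psi(s)=\varepsilon s+\beta$ with $\varepsilon\in R^*$.

We determine $\psi(t)$. The ring $Z/I_a$ is the quotient of $(R/qR)[s]$ by a monic quadratic polynomial, so it is free over $R/qR$ on $1,s$, and $I_a\cap R=qR$. The same holds for $I_b$, so $\psi(q)R=qR$. The ring $R$ is a unique factorization domain in which $t-1$ and $t-2$ are nonassociate primes, so $\psi$ permutes the ideals $(t-1)$ and $(t-2)$. Write $\psi(t)=\lambda\mathbf t^{\mathbf m}$ with $\lambda\in k^*$; here $\mathbf m\ne0$ because $\psi(t)\notin k$. Then $\lambda\mathbf t^{\mathbf m}-1$ is a unit $c\,\mathbf t^{\mathbf n}$ times $t_1-1$ or $t_1-2$. Comparing the exponents that occur gives $\{\mathbf m,0\}=\{\mathbf n+\mathbf e_1,\mathbf n\}$ with $\mathbf e_1=(1,0,\dots,0)$, so $\mathbf m=\pm\mathbf e_1$.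

If $\psi(t)=\lambda t$, then $\psi(t-1)$ and $\psi(t-2)$ vanish at $t=1/\lambda$ and $t=2/\lambda$, so $\{1/\lambda,2/\lambda\}=\{1,2\}$. The possibility $1/\lambda=2$, $2/\lambda=1$ would give $4=1$, so $\lambda=1$. If $\psi(t)=\lambda/t$, they vanish at $t=\lambda$ and $t=\lambda/2$, so $\{\lambda,\lambda/2\}=\{1,2\}$. The possibility $\lambda=1$, $\lambda/2=2$ would give $4=1$, so $\lambda=2$.

Write $\varepsilon=c\,t^m\,t_2^{m_2}\cdots t_r^{m_r}$. Its residue modulo $t-1$ is $c\,t_2^{m_2}\cdots t_r^{m_r}$ in $k[t_2^{\pm1},\dots,t_r^{\pm1}]$. In both cases of Lemma~\ref{lem:gaps} this residue is a constant, so $\varepsilon=ct^m$, and $\varepsilon\equiv2^mc\pmod{t-2}$. If $\psi(t)=t$, case (a) gives $c=\pm1$ and $a=\pm2^mb$. If $\psi(t)=2/t$, we are in case (b), which gives $c=\pm a$ and $1=\pm2^mab$.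
\end{proof}

\begin{remark}\label{rem:converse}
Every value of $b$ allowed by Lemma~\ref{lem:noniso} occurs. Since $t-1$ and $t-2$ are comaximal, an ideal of $Z$ that contains $q$ is determined by its images modulo $t-1$ and modulo $t-2$. Computing these images, one finds that the $R$-automorphism $s\mapsto ts$ carries $I_a$ onto $I_{a/2}$ (images $s(s-1)$ and $2s(2s-a)$), that the $R$-automorphism $s\mapsto s+a(t-1)$ carries $I_a$ onto $I_{-a}$ (images $s(s-1)$ and $(s+a)s$), and that the automorphism $t\mapsto2/t$, $s\mapsto as$ fixing $t_2,\dots,t_r$ carries $I_a$ onto $I_{1/a}$ (images $as(as-a)$ and $as(as-1)$).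
\end{remark}

\section{Strong cancellation for $R[s]$ and the proof of Theorem~\ref{thm:main}}\label{sec:cancel}

Suppose $B[\mathbf y]=R[s,\mathbf x]$. The units will force $R\subset B$. Over the fraction field $K$ of $R$, the ring $B$ becomes a normal one-dimensional subalgebra of a polynomial ring over $K$, and we show first that such an algebra is $K[\theta]$. It then remains to choose $\theta$ so that it generates $B$ over $R$ itself. We begin by reducing to polynomials in one variable.

\begin{lemma}\label{lem:line}
Let $K$ be an infinite field, $E$ a commutative affine domain over $K$ of dimension $1$, and $\eta\colon E\to K[X_1,\dots,X_m]$ a $K$-algebra map whose image is not contained in $K$. There is $\lambda\in K^m$ such that the composite $\eta_\lambda\colon E\to K[w]$ of $\eta$ with $X_i\mapsto\lambda_iw$ is injective, and such that $K[w]$ is integral over $K[\eta_\lambda(e)]$ for some $e\in E$.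
\end{lemma}

\begin{proof}
Pick $e\in E$ with $\eta(e)\notin K$, and let $d\ge1$ be its degree. As $K$ is infinite, the homogeneous part of degree $d$ of $\eta(e)$ takes a value $\mu\ne0$ at some $\lambda\in K^m$. Then $\eta_\lambda(e)=h(w)$ has degree $d$ and leading coefficient $\mu$, and $w$ is a root of the monic polynomial $\mu^{-1}\bigl(h(T)-\eta_\lambda(e)\bigr)$ over $K[\eta_\lambda(e)]$. The kernel of $\eta_\lambda$ is a prime ideal. If it were nonzero, it would be maximal, because $\dim E=1$, and by the Nullstellensatz $\eta_\lambda(E)$ would be a finite field extension of $K$ inside $K[w]$, hence equal to $K$. This contradicts $d\ge1$.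
\end{proof}

Recall that a commutative domain is \emph{normal} if it is integrally closed in its field of fractions. We use four textbook facts. By L\"uroth's theorem, a field $F$ with $K\subsetneq F\subset K(w)$ has the form $K(\theta)$. The integral closure of a subring of a field $F$ is the intersection of the valuation rings of $F$ that contain it. Every valuation ring of $F$ is the intersection with $F$ of a valuation ring of any given extension field. The valuation rings of $K(\theta)$ that contain $K$ are $K(\theta)$, the localizations $K[\theta]_{(p)}$ at irreducible polynomials $p$, with residue fields $K[\theta]/(p)$, and the ring $K[\theta^{-1}]_{(\theta^{-1})}$ of the point at infinity. This last ring is the only one that does not contain $\theta$, and the intersection of all the others is $K[\theta]$.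

\begin{lemma}\label{lem:curve}
Let $K$ be an infinite field and let $E\subset K[X_1,\dots,X_m]$ be a normal affine $K$-subalgebra of transcendence degree $1$. Then $E$ is a polynomial ring in one variable over $K$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:line} we may assume that $E\subset K[w]$ and that $K[w]$ is integral over $K[e]$ for some $e\in E$; then $e\notin K$. Let $F=K(\theta)$ be the fraction field of $E$. Since $E$ is normal and integral over $K[e]$, it is the integral closure of $K[e]$ in $F$, hence the intersection of the valuation rings of $F$ that contain $K$ and $e$.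

Let $V\supset K$ be a valuation ring of $F$ with $e\notin V$, and write $V=V'\cap F$ with $V'$ a valuation ring of $K(w)$. Then $e\notin V'$, so $w\notin V'$ because $e\in K[w]$, and $V'$ is the ring $V'_\infty$ of the point at infinity of $K(w)$. Conversely $V'_\infty$ does not contain the nonconstant polynomial $e$. So $V_0=V'_\infty\cap F$ is the only valuation ring of $F$ over $K$ that does not contain $e$. Its residue field embeds in that of $V'_\infty$, which is $K$. Hence $V_0$ is either the ring of the point at infinity of $K(\theta)$ or $K[\theta]_{(\theta-c)}$ with $c\in K$. In the second case we replace $\theta$ by $1/(\theta-c)$ and are in the first case. Then $E$ is the intersection of all valuation rings of $K(\theta)$ over $K$ other than the one at infinity, which is $K[\theta]$.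
\end{proof}

Normality cannot be omitted, as $K[w^2,w^3]$ shows.

\begin{proposition}\label{prop:cancel}
The ring $Z=R[s]$ is strongly cancellative.
\end{proposition}

\begin{proof}
Let $B[y_1,\dots,y_n]=P=R[s,x_1,\dots,x_n]$ after identification. Then $B$ is a commutative domain. The units of $B[\mathbf y]$ are those of $B$, and the units of $P$ are those of $R$. As $R$ is spanned by its units, $R\subset B$. Degrees in $\mathbf y$ add under multiplication, so
\begin{equation}\label{eq:factorial}
f,g\in P\ \text{ and }\ 0\ne fg\in B\quad\Longrightarrow\quad f,g\in B .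
\end{equation}

\emph{The generic fiber.} Let $K$ be the fraction field of $R$, which is infinite, and let $B_K\subset P_K$ be obtained from $B\subset P$ by inverting the nonzero elements of $R$. Then $P_K=B_K[\mathbf y]=K[s,\mathbf x]$. The ring $B_K\cong P_K/(\mathbf y)$ is affine over $K$, and its transcendence degree is $(n+1)-n=1$. It is normal: if $b,c\in B_K$, $c\neq0$, and $b/c$ is integral over $B_K$, then $b/c$ lies in the normal ring $P_K=B_K[\mathbf y]$, and $c\cdot(b/c)=b$ forces $b/c$ to have degree $0$ in $\mathbf y$. By Lemma~\ref{lem:curve}, $B_K=K[\theta]$, and after clearing a denominator $\theta\in B$.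

\emph{A primitive generator.} The ring $R[\theta]$ may be smaller than $B$; this happens for $\theta=(t-1)s$ and $B=R[s]$. We remove the content of $\theta$. View $\theta$ as a nonconstant polynomial in $s,\mathbf x$ over the unique factorization domain $R$. Let $\rho\in R$ be its constant term and $c$ the greatest common divisor of its other coefficients, and write $\theta=\rho+c\theta'$ with $\theta'\in P$. Then $0\ne c\theta'=\theta-\rho\in B$, so $\theta'\in B$ by \eqref{eq:factorial}, and $B_K=K[\theta']$. For every prime element $\pi$ of $R$, the image $\bar\theta'$ of $\theta'$ in $P/\pi P=(R/\pi R)[s,\mathbf x]$ is nonzero without constant term. So it is nonconstant, hence transcendental over the domain $R/\pi R$.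

\emph{Descent.} Let $b\in B$. Then $db=g(\theta')$ for some $0\ne d\in R$ and $g\in R[T]$. If a prime $\pi$ divides $d$, then $\bar g(\bar\theta')=0$ in $P/\pi P$, so $\bar g=0$ and $\pi$ divides every coefficient of $g$. Canceling $\pi$ lowers the number of prime factors of $d$. After finitely many steps $d$ is a unit, so $b\in R[\theta']$. Hence $B=R[\theta']\cong R[s]$, since $\theta'$ is transcendental over $R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) follows from Propositions~\ref{prop:algebra}(a),(b) and~\ref{prop:cancel}, since $A_a=A(Z,I_a)$. By \eqref{eq:inverse}, $\alpha_a$ is a unit modulo $q$, and $\alpha_1=1$. So Lemma~\ref{lem:stable} gives $(Z[x],I_aZ[x])\cong(Z[x],I_1Z[x])$, and by Proposition~\ref{prop:algebra}(d),(e),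
\[
A_a[x]=A(Z[x],I_aZ[x])\cong A(Z[x],I_1Z[x])=A_1[x]
\]
for every $a\in k^*$. This proves (b). If $A_a\cong A_b$, then $(Z,I_a)\cong(Z,I_b)$ by Proposition~\ref{prop:algebra}(d), and Lemma~\ref{lem:noniso} gives (c). Finally, $3\ne\pm2^m$ in $\mathbb Q\subset k$ for all $m\in\mathbb Z$, so $A_1\not\cong A_3$.
\end{proof}

\section{The center $k[s,t]$}\label{sec:plane}

In this section $k$ is algebraically closed of characteristic $0$ and $S=k[s,t]$. The proof of Proposition~\ref{prop:cancel} starts from the units of $R$ and does not apply to $S$. We use instead the theorem of Fujita~\cite{Fujita} and Miyanishi and Sugie~\cite{MS}: if $B[x_1,\dots,x_n]$ is isomorphic to a polynomial ring in $n+2$ variables over $k$, then $B$ is isomorphic to a polynomial ring in $2$ variables over $k$. Thus $S$ is strongly cancellative.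

The units were also used in Lemma~\ref{lem:noniso}, to show that automorphisms respect the projection to $t$. Keep $q$ and $\alpha_a$ as in \eqref{eq:setup} and \eqref{eq:ideal}, and let $J_a=(q,s(s-\alpha_a))\subset S$, the ideal of the four points $X_a$ of Example~\ref{ex:points}. The pairs $(S,J_a)$ are all isomorphic. Indeed, a map $(t,s)\mapsto(t,s+\gamma t)$ with suitable $\gamma\in k$ makes the four $s$-coordinates distinct; by interpolation, a map $(t,s)\mapsto(t+h(s),s)$ then moves the $t$-coordinates to $0,1,2,3$, and a map $(t,s)\mapsto(t,s+h_1(t))$ moves the $s$-coordinates to $0$. So the ideal must record the lines $t=1$ and $t=2$ as well, and for this we multiply by $q$. Put $\widetilde A_a=A(S,qJ_a)$ for $a\in k^*$.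

\begin{theorem}\label{thm:plane}
Let $k$ be algebraically closed of characteristic $0$. Each $\widetilde A_a$ is an affine noetherian domain with center $k[s,t]$. We have $\widetilde A_a[x]\cong\widetilde A_1[x]$ for all $a\in k^*$, and $\widetilde A_a\cong\widetilde A_b$ implies $b\in\{\pm a^{\pm1}\}$. So $\widetilde A_1$ is not cancellative.
\end{theorem}

\begin{proof}
The first statement is Proposition~\ref{prop:algebra}(a),(b). Lemma~\ref{lem:stable} over $k[t]$ gives a $k[t]$-automorphism $\Psi$ of $S[x]$ with $\Psi(J_aS[x])=J_1S[x]$. It fixes $q$, so $\Psi(qJ_aS[x])=qJ_1S[x]$, and $\widetilde A_a[x]\cong\widetilde A_1[x]$ by Proposition~\ref{prop:algebra}(d),(e).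

Suppose $\widetilde A_a\cong\widetilde A_b$. By Proposition~\ref{prop:algebra}(d) there is an automorphism $\psi$ of $S$ with $\psi(qJ_a)=qJ_b$. Neither $t-1$ nor $t-2$ divides the polynomial $s(s-\alpha_a)$, which is monic in $s$. So the greatest common divisor of the elements of $qJ_a=(q^2,qs(s-\alpha_a))$ is $q$, and the same holds for $qJ_b$. Hence $\psi(q)\in k^*q$, and canceling $q$ gives $\psi(J_a)=J_b$. By unique factorization, $\psi(t-1)$ and $\psi(t-2)=\psi(t-1)-1$ are scalar multiples of $t-1$ and $t-2$ in some order. If $\psi(t-1)=\lambda(t-1)$, then $\lambda(t-1)-1$ vanishes at $t=2$, so $\lambda=1$ and $\psi(t)=t$. If $\psi(t-1)=\lambda(t-2)$, then $\lambda(t-2)-1$ vanishes at $t=1$, so $\lambda=-1$ and $\psi(t)=3-t$. In both cases $\psi(k[t])=k[t]$, and Lemma~\ref{lem:gaps} applies with $\varepsilon\in k[t]^*=k^*$. If $\psi(t)=t$, then $\varepsilon=\pm1$ and $a=\pm\varepsilon b$, so $b=\pm a$. If $\psi(t)=3-t$, then $\varepsilon=\pm a$ and $1=\pm\varepsilon b$, so $b=\pm a^{-1}$. In particular $\widetilde A_1[x]\cong\widetilde A_2[x]$ and $\widetilde A_1\not\cong\widetilde A_2$.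
\end{proof}

\section{Counterexamples finite over their center}\label{sec:finite}

The algebras $A(S,I)$ contain the powers of $v$, which are linearly independent over the center. To obtain finite modules we replace the Weyl algebra by an algebra $D$ of rank $4$ over $Z$, and we again shrink it so that it becomes commutative modulo $I$.

Let $k$ have characteristic $0$, let $r\ge2$, and keep the notation \eqref{eq:setup} and \eqref{eq:ideal}. Let $D_0$ be the $R$-algebra generated by $U,V$ with relations
\[
U^2=t_1,\qquad V^2=t_2,\qquad UV=-VU .
\]
To see its structure, consider the quantum torus with $k$-basis $U^iV^j$ ($i,j\in\mathbb Z$) and product $U^iV^j\cdot U^{i'}V^{j'}=(-1)^{ji'}U^{i+i'}V^{j+j'}$, and adjoin central variables $t_3^{\pm1},\dots,t_r^{\pm1}$. In the resulting algebra $U^2$ and $V^2$ are central; identifying them with $t_1$ and $t_2$ makes it a free $R$-module on $1,U,V,UV$ in which the relations hold. Since $D_0$ is spanned over $R$ by these four elements and maps onto this algebra, the two are isomorphic. A product of monomials is, up to sign, the monomial with the sum of the exponents, so comparing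 lexicographically leading monomials shows that $D_0$ is a domain. Put
\[
D=D_0[s]=Z\oplus N,\qquad N=ZU\oplus ZV\oplus ZUV,\qquad A'_a=Z+I_aD .
\]
As $I_aD$ is a two-sided ideal of $D$, the set $A'_a$ is a subalgebra. From the relations,
\begin{equation}\label{eq:quat}
[U,V]=2UV,\qquad[U,UV]=2t_1V,\qquad[V,UV]=-2t_2U,\qquad(UV)^2=-t_1t_2 .
\end{equation}

\begin{theorem}\label{thm:finite}
Let $k$ have characteristic $0$ and let $r\ge2$. Each $A'_a$ is an affine noetherian domain and a finite module over its center $Z$, which is strongly cancellative. We have $A'_a[x]\cong A'_1[x]$ for all $a\in k^*$, and $A'_a\cong A'_b$ implies $b\in\{\pm2^ma^{\pm1}:m\in\mathbb Z\}$. So $A'_1$ is not cancellative.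
\end{theorem}

\begin{proof}
Write $I=I_a$ and $A=A'_a$.

\emph{Ring-theoretic properties.} The algebra $A$ is a $Z$-submodule of the finite module $D$ over the noetherian ring $Z$. So $A$ is a finite $Z$-module; it is noetherian because its one-sided ideals are $Z$-submodules, and affine because $Z$ is. It is a domain because $D$ is. Let $z=z_0+z_1U+z_2V+z_3UV$ be central in $A$, with $z_i\in Z$, and let $0\ne f\in I$. Then $z$ commutes with $fU$ and $fV$, hence with $U$ and $V$. By \eqref{eq:quat}, $0=[U,z]=2z_2UV+2t_1z_3V$, so $z_2=z_3=0$, and then $0=[z,V]=2z_1UV$, so $z_1=0$. Thus $Z(A)=Z$, which is strongly cancellative by Proposition~\ref{prop:cancel}.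

\emph{Stable isomorphism.} The automorphism $\Psi$ of $R[s,x]$ given by Lemma~\ref{lem:stable} is $R$-linear, so it extends to $D[x]=D_0\otimes_RR[s,x]$ by the identity on $D_0$. It carries $Z[x]$ onto $Z[x]$ and $I_aZ[x]$ onto $I_1Z[x]$, so it maps $A'_a[x]=Z[x]+(I_aZ[x])D[x]$ onto $A'_1[x]$.

\emph{The commutator ideal.} The commutator on $D$ is $Z$-bilinear and alternating and vanishes on $Z$. So the $Z$-span of the commutators of $D$ is spanned by the three commutators in \eqref{eq:quat}, and it equals $N$ because $2$, $t_1$ and $t_2$ are units. Since $Z$ is central, a commutator of $A$ is a commutator of two elements of $ID$, and $[fd,gd']=fg[d,d']$ for $f,g\in I$ and $d,d'\in D$. Hence the commutators of $A$ span $I^2N$ over $Z$. The element $UV\in N$ is a unit of $D$ by \eqref{eq:quat}, so $DN=ND=D$ and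
\[
ANA=(Z+ID)N(Z+ID)=N+ID+I^2D=N+ID .
\]
The commutator ideal of $A$ is therefore $I^2\cdot ANA=I^2N+I^3D=I^3\oplus I^2N$, which meets $Z$ in $I^3$.

\emph{Nonisomorphism.} This time the commutator ideal recovers $I^3$ rather than $I$, and we pass to radicals. Let $R'=k[t_2^{\pm1},\dots,t_r^{\pm1}]$. By the Chinese remainder theorem, applied first to $t-1,t-2$ and then to $s,s-1$ and to $s,s-a$,
\[
Z/I\cong R'[s]/(s(s-1))\times R'[s]/(s(s-a))\cong R'\times R'\times R'\times R'.
\]
This ring is reduced, so $\sqrt{I^3}=I$. An isomorphism $A'_a\cong A'_b$ restricts to an automorphism of $Z$ that carries $I_a^3$ onto $I_b^3$, hence $I_a$ onto $I_b$, and Lemma~\ref{lem:noniso} applies. In particular $A'_1\not\cong A'_3$.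
\end{proof}

These algebras satisfy a polynomial identity: if an algebra is generated by $p$ elements as a module over its center, then the multilinear alternating polynomial $\sum_{\sigma}\operatorname{sgn}(\sigma)\,X_{\sigma(1)}\cdots X_{\sigma(p+1)}$, summed over all permutations of $1,\dots,p+1$, vanishes on it. Their centers have dimension $r+1$, which takes every value $d\ge3$.

\section{Centers of dimension at most one}\label{sec:positive}

On a curve there is little room for the two centers in \eqref{eq:C} to differ. If $Z(A)\not\subset Z(B)$, then one of the affine spaces along which the $\mathbf y$ vary maps onto the whole curve $\operatorname{Spec}Z(A)$. This forces the curve to be the affine line and all fibers of $A$ to be isomorphic.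

\begin{theorem}\label{thm:positive}
Let $k$ be algebraically closed of characteristic $0$ and let $A$ be a $k$-algebra.
\begin{enumerate}
\item[(a)] If $Z(A)$ is an affine domain of dimension at most $1$ and $Z(A)\not\cong k[t]$, then $A$ is strongly cancellative.
\item[(b)] If $Z(A)=k[t]$ and the algebras $A/(t-\lambda)A$, $\lambda\in k$, are not all isomorphic, then $A$ is strongly cancellative.
\item[(c)] If $A\cong A_0\otimes_kS$ with $Z(A_0)=k$ and $S$ commutative and cancellative (respectively, strongly cancellative), then $A$ is cancellative (respectively, strongly cancellative).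
\end{enumerate}
\end{theorem}

\begin{proof}
Let $C$ be as in \eqref{eq:C}, with $n=1$ in the cancellative version of (c), and put $S'=Z(B)$.

(c) The center of $A_0\otimes S$ is $S$: if $\sum a_i\otimes z_i$ is central with the $z_i$ linearly independent over $k$, then each $a_i$ commutes with $A_0$ and so lies in $k$. Thus $Z(C)=S[\mathbf x]=S'[\mathbf y]$, and $S'\cong S$ by hypothesis. Since $C=A_0\otimes S[\mathbf x]=A_0\otimes Z(C)$ and the $y_j$ lie in $Z(C)$,
\[
B\cong C/(\mathbf y)C\cong A_0\otimes\bigl(Z(C)/(\mathbf y)\bigr)\cong A_0\otimes S'\cong A .
\]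

(a), (b) Put $S=Z(A)$, so that $Z(C)=S[\mathbf x]=S'[\mathbf y]$. The ring $S'$ is a subring and a quotient of the affine domain $S[\mathbf x]$, so it is an affine domain, and $\dim S'=\dim S$. By Lemma~\ref{lem:centers} it suffices to prove $S\subset S'$. If $\dim S=0$, then $S=k$ by the Nullstellensatz, and the inclusion holds. So let $\dim S=1$ and suppose $S\not\subset S'$.

\emph{A fiber that covers the curve.} Some $z\in S$, written as a polynomial in $\mathbf y$ over $S'$, has a coefficient $\gamma\ne0$ at a nonconstant monomial. The maximal ideals of an affine domain intersect in $0$, so there is a maximal ideal $\mathfrak q'$ of $S'$ with $\gamma\notin\mathfrak q'$, and $S'/\mathfrak q'=k$. The map $\eta\colon S\to S'[\mathbf y]/\mathfrak q'S'[\mathbf y]=k[\mathbf y]$ sends $z$ to a nonconstant polynomial. Lemma~\ref{lem:line} gives $\lambda\in k^n$ such that $\eta_\lambda\colon S\to k[w]$ is injective and $k[w]$ is integral over the image. For $c\in k^n$ let $\mathfrak m_c=(\mathfrak q',y_1-c_1,\dots,y_n-c_n)$, a maximal ideal of $Z(C)$. By lying over, every maximal ideal of $S$ is $\eta_\lambda^{-1}\bigl((w-\mu)\bigr)$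 for some $\mu\in k$, and this ideal is $\mathfrak m_{\mu\lambda}\cap S$. Hence
\begin{equation}\label{eq:onto}
\text{every maximal ideal of $S$ has the form $\mathfrak m_c\cap S$ with $c\in k^n$.}
\end{equation}

\emph{Case (a).} A maximal ideal $\mathfrak p$ of an affine domain $E$ is \emph{singular} if $\dim_k\mathfrak p/\mathfrak p^2>\dim E$. Let $\mathfrak m$ be a maximal ideal of $S[\mathbf x]$ and $\mathfrak p=\mathfrak m\cap S$. By the Nullstellensatz $\mathfrak m=(\mathfrak p,x_1-c'_1,\dots,x_n-c'_n)$ with $c'\in k^n$. Grading $S[\mathbf x]$ by degree in the $x_i-c'_i$ gives $\mathfrak m/\mathfrak m^2\cong\mathfrak p/\mathfrak p^2\oplus(S/\mathfrak p)^n$. So $\mathfrak m$ is singular if and only if $\mathfrak m\cap S$ is singular, and by symmetry if and only if $\mathfrak m\cap S'$ is singular. All $\mathfrak m_c$ meet $S'$ in $\mathfrak q'$. By \eqref{eq:onto}, the maximal ideals of $S$ are therefore all singular or all nonsingular, according to whether $\mathfrak q'$ is singular or not. An affine variety over an algebraically closed field has a nonsingular point, so all maximal ideals $\mathfrak p$ of $S$ are nonsingular.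 Then each $S_{\mathfrak p}$ is a discrete valuation ring, and $S=\bigcap_{\mathfrak p}S_{\mathfrak p}$ is normal. As $S$ embeds in $k[w]$, Lemma~\ref{lem:curve} gives $S\cong k[t]$, contrary to the hypothesis.

\emph{Case (b).} Let $\lambda_0\in k$. By \eqref{eq:onto} there is $c\in k^n$ with $t-\lambda_0\in\mathfrak m_c$. As a maximal ideal of $Z(C)=k[t,\mathbf x]$, it has the form $\mathfrak m_c=(t-\lambda_0,x_1-c'_1,\dots,x_n-c'_n)$ with $c'\in k^n$. Computing $C/\mathfrak m_cC$ from the two descriptions of $C$ and of $\mathfrak m_c$ gives
\[
A/(t-\lambda_0)A\cong C/\mathfrak m_cC\cong B/\mathfrak q'B .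
\]
The right-hand side does not depend on $\lambda_0$, contrary to the hypothesis.
\end{proof}

The proof uses that $k$ is algebraically closed, through the Nullstellensatz and the existence of nonsingular points, in (a) and (b); it requires neither that $A$ be affine or noetherian nor that it be a domain.

\begin{remark}\label{rem:curves}
The construction of Section~\ref{sec:algebra} gives no counterexample over a curve. Let $k$ be algebraically closed of characteristic $0$, let $S$ be an affine domain of dimension at most $1$, and let $I\ne0$. If $S\not\cong k[t]$, then $A(S,I)$ is strongly cancellative by Theorem~\ref{thm:positive}(a). If $S=k[t]$ and $I=(f)$ with $f$ nonconstant, then by Remark~\ref{rem:fibers} the fiber at a root of $f$ is commutative and the fiber at any other point is not, so (b) applies. If $I=k[t]$, then $A(S,I)=W\otimes k[t]$ and (c) applies: $Z(W)=k$ by Proposition~\ref{prop:algebra}(b) with $S=I=k$, and $k[t]$ is strongly cancellative by the proof of Proposition~\ref{prop:cancel} with $k$ in place of $R$.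
\end{remark}

\begin{thebibliography}{9}

\bibitem{BHHV}
Jason P. Bell, Maryam Hamidizadeh, Hongdi Huang, Helbert Venegas,
\emph{Noncommutative analogues of a cancellation theorem of Abhyankar, Eakin, and Heinzer},
arXiv:1909.04023 (2019).

\bibitem{Fujita}
Fujita,
\emph{Proc. Japan Acad. Ser. A} \textbf{55} (1979), 106--110.

\bibitem{MS}
Miyanishi and Sugie,
\emph{J. Math. Kyoto Univ.} \textbf{20} (1980), 11--42.

\end{thebibliography}
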